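\title{The singular set of the Chern--Ricci flow and collapsing subvarieties}

\begin{abstract}
Let a Chern--Ricci flow on a compact complex manifold of dimension $n$ become singular at a finite time $T$. Let $\Sigma$ be the set of points near which the curvature does not stay bounded, and let $\Sigma'\subset\Sigma$ be the union of the irreducible subvarieties whose volume tends to zero. We consider the problem, posed by Tosatti and Weinkove, whether $\Sigma'=\Sigma$ and $\Sigma$ is an analytic subvariety. This is true for $n=1$. We show that for every $n\ge2$ both assertions fail, independently, on projective manifolds. There is a flow on $\mathbb P^2$, and on the product of $\mathbb P^2$ with a torus, with $\Sigma'=\emptyset\ne\Sigma$. There is a flow on the product of $\mathbb P^1$ with elliptic curves for which $\Sigma'=\Sigma$ is a smooth real hypersurface; for $n\ge3$ its initial metric is balanced. In general the collapsing object is a positive $\partial\bar\partial$-closed current, whose support lies in $\Sigma$.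
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a compact connected complex manifold of dimension $n$. We identify a Hermitian metric $g$ on $M$ with the positive real $(1,1)$-form $\omega=i\sum g_{j\bar k}\,dz^j\wedge d\bar z^k$, where $i=\sqrt{-1}$. The metric is K\"ahler if $d\omega=0$, which we do not assume. The \emph{Chern--Ricci form} of $\omega$ is the closed real $(1,1)$-form given in local holomorphic coordinates by $\mathrm{Ric}(\omega)=-i\partial\bar\partial\log\det g$, and the \emph{Chern--Ricci flow} starting at a Hermitian metric $\omega_0$ is a smooth family of Hermitian metrics $\omega(t)$ with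
\[
\frac{\partial\omega}{\partial t}=-\mathrm{Ric}(\omega),\qquad \omega(0)=\omega_0 .
\]
Put $\alpha_t=\omega_0-t\,\mathrm{Ric}(\omega_0)$. The form $\omega(t)$ differs from $\alpha_t$ by $i\partial\bar\partial$ of a function (see \eqref{eq:potential} below), so the flow can exist only as long as $\alpha_t$ can be made positive in this way. This is the only obstruction.

\begin{theorem}[Tosatti--Weinkove \cite{TW15}]\label{thm:TW}
The flow has a unique maximal solution, and its maximal existence time is
\[
T=\sup\{t\ge0:\ \alpha_t+i\partial\bar\partial\psi>0\ \text{ for some real }\psi\in C^\infty(M)\}.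
\]
\end{theorem}

Suppose that $T<\infty$; throughout the paper we write $\tau=T-t$. Theorem~\ref{thm:TW} says when the singularity forms, and we ask where. Let $\mathrm{Rm}$ be the curvature of the Chern connection, the unique connection on the holomorphic tangent bundle that is compatible with the metric and with the holomorphic structure. The \emph{singular set} $\Sigma$ is the complement of the set of points $x\in M$ that have an open neighborhood $U$ with
\[
\sup_{U\times[0,T)}|\mathrm{Rm}(\omega(t))|_{g(t)}<\infty .
\]
By a result of Gill and Smith, one obtains the same set if one requires instead that the Chern scalar curvature be bounded above on $U\times[0,T)$, or that $\omega(t)$ converge in $C^\infty(U)$ to a Hermitian metric on $U$ as $t\to T$. We use only the definition by $\mathrm{Rm}$. For an irreducible closed analytic subvariety $V\subset M$ of dimension $k>0$, where $V=M$ is allowed, let $\mathrm{Vol}(V,\omega(t))=\int_V\omega(t)^k/k!$. We say that $V$ \emph{collapses} if $\mathrm{Vol}(V,\omega(t))\to0$ as $t\to T$, and we let $\Sigma'$ be the union of all collapsing subvarieties. One always has $\Sigma'\subset\Sigma$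 (Lemma~\ref{lem:lower}). The following problem is posed in \cite{TW21}.

\begin{quote}
\textbf{Problem.} For a Chern--Ricci flow that becomes singular at a finite time, is $\Sigma'=\Sigma$, and is $\Sigma$ a closed analytic subvariety of $M$?
\end{quote}

The set $\Sigma$ is defined through the solution of a nonlinear parabolic equation, while $\Sigma'$ is much closer to the initial data. For a curve $V$, Stokes' theorem gives $\mathrm{Vol}(V,\omega(t))=\int_V\alpha_t$, an affine function of $t$ that is read off from $\omega_0$. A positive answer would thus locate the singularities by complex geometry. The simplest cases support it.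

\emph{Dimension one.} On a compact Riemann surface the equation $\alpha_t+i\partial\bar\partial\psi=c\,\omega_0$ is a Poisson equation, solvable exactly when $\int_M\alpha_t=c\int_M\omega_0$. So $\alpha_t$ can be made positive if and only if $\int_M\alpha_t>0$, and a finite $T$ is the zero of the affine function $\int_M\alpha_t=\mathrm{Vol}(M,\omega(t))$. Hence $M$ collapses and $\Sigma'=\Sigma=M$: the answer is positive for $n=1$.

\emph{K\"ahler metrics on $\mathbb P^2$.} If $\omega_0$ is closed, then $\alpha_t$ is cohomologous to $c(t)\,\omega_{FS}$, with $\omega_{FS}$ the Fubini--Study form and $c$ affine. By the $\partial\bar\partial$-lemma, $\alpha_t$ can be made positive exactly when $c(t)>0$. So $c(T)=0$, the total volume $\frac12c(t)^2\int\omega_{FS}^2$ tends to zero, and again $\Sigma'=\Sigma=M$.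

In both cases volumes are cohomological. When $d\omega_0\neq0$ they are not, and the answer to the Problem is negative in every dimension $n\ge2$. Our first result refutes the equality $\Sigma'=\Sigma$.

\begin{theorem}\label{thm:A}
For every $n\ge2$ there are a projective manifold $M$ of dimension $n$, namely $\mathbb P^2$ if $n=2$ and the product of $\mathbb P^2$ with a complex torus if $n\ge3$, and a Hermitian metric $\omega_0$ on $M$ whose Chern--Ricci flow becomes singular at a finite time $T$ with $\Sigma'=\emptyset$ and $\Sigma\ne\emptyset$.
\end{theorem}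

The second result refutes analyticity, even when $\Sigma'=\Sigma$ holds. Let $E=\mathbb C/\frac12\mathbb Z[i]$ with coordinate $z=(x+iy)/2$, so that $x,y\in\mathbb R/\mathbb Z$, and let $E'=(\mathbb C/\mathbb Z[i])^{n-2}$, a point if $n=2$. On $M=\mathbb P^1\times E\times E'$ let $\mathbf x:M\to\mathbb R/\mathbb Z$ be the coordinate $x$ of the factor $E$. A Hermitian metric $\omega$ is \emph{balanced} if $d\omega^{n-1}=0$; it is then also \emph{Gauduchon}, that is, $\partial\bar\partial\omega^{n-1}=0$.

\begin{theorem}\label{thm:B}
Let $n\ge2$ and $M=\mathbb P^1\times E\times E'$. Let $N\subset\mathbb R/\mathbb Z$ be a nonempty closed proper subset with finitely many complementary intervals, for example a point. Then there is a Hermitian metric $\omega_0$ on $M$, balanced if $n\ge3$, whose Chern--Ricci flow becomes singular at a finite time $T$ with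
\[
\Sigma'=\Sigma=\mathbf x^{-1}(N),
\]
and this set is not an analytic subvariety. If $N$ is a point, it is a smooth compact real hypersurface.
\end{theorem}

Both proofs have two parts. First, we prescribe what collapses by making $\omega_0$ smallest along a chosen closed set: a union of fibers of $M\to E\times E'$ in Theorem~\ref{thm:B}, and a set that carries a closed positive current but no curve in Theorem~\ref{thm:A}. Second, we show that nothing else collapses, and for this we take $T$ small: the potential of the flow is then uniformly small, too small to cancel the positivity that was built into $\omega_0$. Section~\ref{sec:example} shows the first part on $\mathbb P^1\times E$. Section~\ref{sec:currents} proves what remains true in general: some positive $\partial\bar\partial$-closed current collapses, and its support lies in $\Sigma$ (Proposition~\ref{prop:current}). Theorems~\ref{thm:A} and~\ref{thm:B} are proved in Sections~\ref{sec:A} and~\ref{sec:B}.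

\section{Potentials, lower bounds and currents}\label{sec:prelim}

\subsection*{The potential of the flow}
The Chern--Ricci form depends only on the volume form. A smooth positive $(n,n)$-form $\Omega$ is locally $G\prod_j i\,dz^j\wedge d\bar z^j$ with $G>0$, and a change of chart multiplies $G$ by the squared modulus of a nonvanishing holomorphic function. So $\mathrm{Ric}(\Omega)=-i\partial\bar\partial\log G$ is globally defined, $\mathrm{Ric}(\omega)=\mathrm{Ric}(\omega^n)$, and $\mathrm{Ric}(\Omega')=\mathrm{Ric}(\Omega)-i\partial\bar\partial\log(\Omega'/\Omega)$. Fix any such $\Omega$ and put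
\[
\theta_t=\omega_0-t\,\mathrm{Ric}(\Omega),\qquad \Phi(\cdot,t)=\int_0^t\log\frac{\omega(s)^n}{\Omega}\,ds .
\]
Integrating $\partial_t\omega=-\mathrm{Ric}(\Omega)+i\partial\bar\partial\log(\omega^n/\Omega)$ in time gives
\begin{equation}\label{eq:potential}
\omega(t)=\theta_t+i\partial\bar\partial\Phi,\qquad \Phi_t=\log\frac{\omega(t)^n}{\Omega},\qquad \Phi|_{t=0}=0 .
\end{equation}
The choice $\Omega=\omega_0^n$ gives $\theta_t=\alpha_t$. In general $\alpha_t-\theta_t=t\,i\partial\bar\partial\log(\omega_0^n/\Omega)$, so \emph{$\theta_t$ may replace $\alpha_t$ in Theorem~\ref{thm:TW}}. In our examples $\Omega$ is chosen so that $\theta_t$ is visibly positive for $t<T$.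

\begin{lemma}[Maximum principle]\label{lem:max}
Let $Y$ be a compact manifold, $w$ a smooth function on $Y\times[0,T)$ and $h$ a continuous function on $[0,T)$. If $w_t(y,t)\le h(t)$ whenever $y$ is a maximum point of $w(\cdot,t)$, then $\max w(\cdot,t)\le\max w(\cdot,0)+\int_0^th$. The same holds for minima with the inequalities reversed.
\end{lemma}

\begin{proof}
Let $\varepsilon>0$ and $t_1<T$, and let $W=w-\int_0^th-\varepsilon t$ attain its maximum over $Y\times[0,t_1]$ at $(y,t_0)$. If $t_0>0$, then $W_t(y,t_0)\ge0$; but $y$ is a maximum point of $w(\cdot,t_0)$, so $W_t(y,t_0)\le-\varepsilon$. Hence $t_0=0$. Let $\varepsilon\to0$, and apply the result to $-w$ for minima.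
\end{proof}

\begin{lemma}\label{lem:Phi}
If $\theta_t>0$ for all $t\in[0,T)$, then $|\Phi(\cdot,t)|\le\int_0^t\max_M|\log(\theta_s^n/\Omega)|\,ds$.
\end{lemma}

\begin{proof}
At a maximum point of $\Phi(\cdot,t)$ we have $i\partial\bar\partial\Phi\le0$, so $0<\omega(t)\le\theta_t$ and $\Phi_t\le\log(\theta_t^n/\Omega)$. At a minimum point $\omega(t)\ge\theta_t>0$ and $\Phi_t\ge\log(\theta_t^n/\Omega)$. Apply Lemma~\ref{lem:max}.
\end{proof}

In the examples $\theta_t^n/\Omega$ degenerates like a power of $\tau$. Its logarithm is integrable in time, so $\Phi$ stays bounded, with a bound that tends to zero with $T$.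

\subsection*{Points outside the singular set}

\begin{lemma}\label{lem:lower}
Let $T<\infty$. If $x\notin\Sigma$, there are a neighborhood $U$ of $x$ and $c>0$ with $\omega(t)\ge c\,\omega_0$ on $U\times[0,T)$. Consequently $\Sigma'\subset\Sigma$.
\end{lemma}

\begin{proof}
In a holomorphic frame the Chern curvature is the matrix of $(1,1)$-forms $\bar\partial(H^{-1}\partial H)$, where $H$ is the matrix of the metric. Its trace is $\bar\partial\partial\log\det H$, and $i$ times this trace is $\mathrm{Ric}(\omega)$. So a bound for $|\mathrm{Rm}|_{g(t)}$ on $U\times[0,T)$ gives $\mathrm{Ric}(\omega(t))\le C\omega(t)$ there. Then $\partial_t(e^{Ct}\omega)\ge0$ on $U$, and $\omega(t)\ge e^{-CT}\omega_0$. If $x$ lies on an irreducible subvariety $V$ of dimension $k>0$, then $\mathrm{Vol}(V,\omega(t))\ge c^k\int_{V\cap U}\omega_0^k/k!$, and this constant is positive because the smooth points of $V$ are dense in $V$. So $V$ does not collapse.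
\end{proof}

\subsection*{Currents}
A \emph{current of bidimension $(k,k)$} on $M$ is a continuous linear functional $S$ on the Fr\'echet space of smooth $(k,k)$-forms; we write $\langle S,\beta\rangle$. It is \emph{positive} if it is nonnegative on all forms $f\beta_1\wedge\dots\wedge\beta_k$ with $f\ge0$ and $\beta_j$ semipositive real $(1,1)$-forms. It is \emph{closed} if it vanishes on all forms $\partial\gamma$ and $\bar\partial\gamma$ of type $(k,k)$. For $k=1$ it is \emph{$\partial\bar\partial$-closed} if $\langle S,i\partial\bar\partial\psi\rangle=0$ for all smooth functions $\psi$; closed currents have this property. The support $\operatorname{supp}S$ is the complement of the largest open set $U$ such that $S$ vanishes on all forms supported in $U$. We use the following textbook facts.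
\begin{enumerate}
\item[(C1)] For an irreducible subvariety $V$ of dimension $k$, integration over the smooth part of $V$ defines a closed positive current $[V]$ of bidimension $(k,k)$.
\item[(C2)] If $h$ is a plurisubharmonic function on an open subset of a surface, then $\beta\mapsto\int h\,i\partial\bar\partial\beta$, for compactly supported $(1,1)$-forms $\beta$, is a closed positive current, denoted $i\partial\bar\partial h$. For smooth $h$, Stokes' theorem shows that it equals $\beta\mapsto\int i\partial\bar\partial h\wedge\beta$.
\item[(C3)] (Support theorem.) A closed positive current of bidimension $(d,d)$ with support in an irreducible subvariety $W$ of dimension $d$ equals $\lambda[W]$ for a constant $\lambda\ge0$.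
\item[(C4)] (Proper mapping theorem.) If $p:M\to M'$ is a holomorphic map of compact complex manifolds and $V\subset M$ is an irreducible subvariety, then $p(V)$ is an irreducible subvariety, and its dimension is the maximal rank of the differential of $p|_V$ on the smooth part of $V$.
\end{enumerate}
A positive current $S$ of bidimension $(1,1)$ is controlled by the positive measure $f\mapsto\langle S,f\omega_0\rangle$. Indeed, a real $(1,1)$-form $\beta$ supported where a cutoff $f\ge0$ equals $1$ satisfies $-Cf\omega_0\le\beta\le Cf\omega_0$, so that
\begin{equation}\label{eq:trace}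
|\langle S,\beta\rangle|\le C\langle S,f\omega_0\rangle .
\end{equation}
With $f=1$ this shows that $\langle S,\omega_0\rangle>0$ if $S\ne0$, and the same holds for every positive form in place of $\omega_0$.

\section{Fibers that collapse separately}\label{sec:example}

The smallest case in which the K\"ahler picture breaks is the surface $M=\mathbb P^1\times E$. Let $\eta=2\,i\,dw\wedge d\bar w/(1+|w|^2)^2$ on $\mathbb P^1$. This form is $SU(2)$-invariant, $\mathrm{Ric}(\eta)=2\,i\partial\bar\partial\log(1+|w|^2)=\eta$, and $\int_{\mathbb P^1}\eta=4\pi$. On $E$ let $\sigma=i\,dz\wedge d\bar z=\frac12dx\wedge dy$. Since $x=z+\bar z$, a function $F$ of $x$ alone satisfies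
\begin{equation}\label{eq:ddbarx}
i\partial\bar\partial F=F''(x)\,\sigma .
\end{equation}
Fix a smooth function $b:\mathbb R/\mathbb Z\to[0,1]$ with nonempty zero set $N$, and $T>0$. Put $\omega_0=(T+b(x))\eta+\sigma$ and $\Omega=2\eta\wedge\sigma$. Then $\mathrm{Ric}(\Omega)=\eta$ and
\[
\theta_t=(b+T-t)\,\eta+\sigma .
\]
By \eqref{eq:potential} and Stokes' theorem, the fiber $F_p=\mathbb P^1\times\{p\}$ has area exactly
\[
\mathrm{Vol}(F_p,\omega(t))=\int_{F_p}\theta_t=4\pi\bigl(b(x(p))+T-t\bigr).
\]
The maximal time is $T$. For $t<T$ the form $\theta_t$ is positive. For $t\ge T$ and any $\psi$, the integral of $\theta_t+i\partial\bar\partial\psi$ over a fiber with $x(p)\in N$ is $4\pi(T-t)\le0$, so this form is not positive.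

If $b\equiv0$, then $\omega_0$ is K\"ahler and $\omega(t)=\tau\eta+\sigma$ is the solution, because $\mathrm{Ric}(\tau\eta+\sigma)=\eta$. All fibers collapse together and $\Sigma'=\Sigma=M$. They must collapse together for any closed $\omega_0$, because the fibers are homologous. If $b$ is not constant, then $d\omega_0=b'\,dx\wedge\eta\ne0$, and the fibers that collapse are exactly those over $N$. Thus $\mathbf x^{-1}(N)\subset\Sigma'\subset\Sigma$, and $\Sigma$ contains a real hypersurface. An analytic set cannot do this unless it is everything.

\begin{lemma}\label{lem:analytic}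
A closed analytic subset $A$ of $M=\mathbb P^1\times E\times E'$ that contains a level set $\mathbf x^{-1}(x_0)$ equals $M$.
\end{lemma}

\begin{proof}
Let $q\in\mathbf x^{-1}(x_0)$. In a polydisc centered at $q$ with coordinates $(z,\xi)$, the set $A$ is the common zero set of holomorphic functions $h$. For fixed $\xi$ the function $h(\cdot,\xi)$ vanishes on the segment $\operatorname{Re}z=x_0/2$, hence on the whole disc. So $A$ has nonempty interior. The interior is closed: near a limit point of it, the functions that define $A$ on a connected neighborhood vanish on a nonempty open set, hence identically. Since $M$ is connected, $A=M$.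
\end{proof}

So either $\Sigma=M$ or $\Sigma$ is not analytic, and the whole difficulty is to exclude singularities over the complement of $N$. We shall see in Section~\ref{sec:B} that $\Phi$ depends only on $x$ and $t$, so that $\omega(t)=(b+\tau)\eta+(1+\Phi_{xx})\sigma$. The coefficient of $\eta$ stays positive off $N$; the danger is that the coefficient of $\sigma$ tends to zero. On an interval of given length this would force $\Phi$ to approach a parabola of given height, which a small potential cannot do.

\section{Collapsing currents}\label{sec:currents}

In the example, the maximal time was detected by pairing $\theta_t+i\partial\bar\partial\psi$ with the current $[F_p]$. The argument used only that $[F_p]$ is positive and annihilates $i\partial\bar\partial\psi$. By duality, a current with these two properties always detects the maximal time. A curve $V$ collapses if and only if $\langle[V],\alpha_T\rangle=0$, so the next proposition is what survives of the Problem when curves are replaced by currents.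

\begin{proposition}\label{prop:current}
For every Chern--Ricci flow with finite maximal time $T$ there is a nonzero positive $\partial\bar\partial$-closed current $S$ of bidimension $(1,1)$ with $\langle S,\alpha_T\rangle=0$. For every such $S$ we have $\operatorname{supp}S\subset\Sigma$. In particular $\Sigma\neq\emptyset$.
\end{proposition}

\begin{proof}
In the Fr\'echet space of smooth real $(1,1)$-forms let $\mathcal P$ be the open convex cone of positive forms and let $\mathcal A=\alpha_T+i\partial\bar\partial C^\infty(M)$, an affine subspace. If $\alpha_T+i\partial\bar\partial\psi$ were positive, then $\alpha_t+i\partial\bar\partial\psi$ would be positive for some $t>T$, against Theorem~\ref{thm:TW}. So $\mathcal A\cap\mathcal P=\emptyset$, and the Hahn--Banach theorem gives a continuous linear functional $S$ and $c\in\mathbb R$ with $S>c$ on $\mathcal P$ and $S\le c$ on $\mathcal A$; in particular $S\neq0$. For $\beta\in\mathcal P$ we have $s\langle S,\beta\rangle>c$ for all $s>0$. Letting $s\to\infty$ gives $\langle S,\beta\rangle\ge0$, and letting $s\to0$ gives $c\le0$. A semipositive form is a limit of positive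 forms, so $S$ is a positive current. For each $\psi$ the affine function $s\mapsto\langle S,\alpha_T\rangle+s\langle S,i\partial\bar\partial\psi\rangle$ is bounded above on $\mathbb R$, so $S$ is $\partial\bar\partial$-closed, and $\langle S,\alpha_T\rangle\le c\le0$. By \eqref{eq:potential},
\begin{equation}\label{eq:Slimit}
0\le\langle S,\omega(t)\rangle=\langle S,\alpha_t\rangle\longrightarrow\langle S,\alpha_T\rangle\qquad(t\to T),
\end{equation}
and therefore $\langle S,\alpha_T\rangle=0$.

Now let $S$ be any current as in the statement; \eqref{eq:Slimit} gives $\langle S,\omega(t)\rangle\to0$. Suppose that $x\in\operatorname{supp}S\setminus\Sigma$, and take $U$ and $c$ from Lemma~\ref{lem:lower}. By \eqref{eq:trace} there is $f\in C_c^\infty(U;[0,1])$ with $\langle S,f\omega_0\rangle>0$. Since $\omega(t)-cf\omega_0\ge0$ on $M$, we get $\langle S,\omega(t)\rangle\ge c\langle S,f\omega_0\rangle>0$ for all $t<T$, a contradiction.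
\end{proof}

Nothing in this proof forces $S$ to come from curves. To prove Theorem~\ref{thm:A} we reverse the logic: we start from a current carried by a set that contains no curve, and build a metric for which this current collapses first.

\section{A singularity without collapsing subvarieties}\label{sec:A}

\subsection*{A current carried by a set without curves}
Let $[Z_0:Z_1:Z_2]$ be homogeneous coordinates on $\mathbb P^2$ and $\omega_{FS}=i\partial\bar\partial\log|Z|^2$. In the chart $Z_0=1$ the determinant of the metric is $(1+|z|^2)^{-3}$, so $\mathrm{Ric}(\omega_{FS})=3\omega_{FS}$. We replace the Euclidean norm $|Z|$ by the maximum norm, whose logarithm is pluriharmonic wherever the maximum is attained only once. Let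
\[
U_j=\{|Z_j|>|Z_k|\ \text{ for all }k\ne j\},\qquad K=\mathbb P^2\setminus(U_0\cup U_1\cup U_2).
\]
The compact set $K$ consists of the points where the largest modulus is attained at least twice, so $K$ is the union of the three closed sets $K_{jk}=\{|Z_j|=|Z_k|=\max_l|Z_l|\}$, $j<k$; see Figure~\ref{fig:K}. With the continuous function $h=\log(\max_j|Z_j|^2/|Z|^2)$ define
\[
S=\omega_{FS}+i\partial\bar\partial h,\qquad\text{that is,}\qquad\langle S,\beta\rangle=\int_{\mathbb P^2}\omega_{FS}\wedge\beta+\int_{\mathbb P^2}h\,i\partial\bar\partial\beta .
\]

\begin{figure}[ht]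
\centering
\begin{tikzpicture}[scale=1.0]
\draw[->,gray] (0,0)--(2.2,0) node[right,black]{$\log|z_1|$};
\draw[->,dashed,thick] (0,0)--(0,2.2) node[above]{$\log|z_2|$};
\draw[very thick] (0,0)--(-2.2,0) node[above]{$K_{02}$};
\draw[very thick] (0,0)--(0,-2) node[right]{$K_{01}$};
\draw[very thick] (0,0)--(1.8,1.8) node[right]{$K_{12}$};
\node at (-1.1,-1) {$U_0$};
\node at (1.3,-0.8) {$U_1$};
\node at (-1,1.2) {$U_2$};
\end{tikzpicture}
\caption{The set $K\subset\mathbb P^2$ where the largest of $|Z_0|,|Z_1|,|Z_2|$ is attained at least twice, drawn in the coordinates $(\log|z_1|,\log|z_2|)$ with $z_j=Z_j/Z_0$. It lies over the three thick rays, and the open set $U_j$, where $|Z_j|$ is strictly largest, lies over one of the three sectors between them. A line $\{z_1=e^{i\vartheta}\}$ maps to the vertical axis: its lower half lies in $K$, its upper half (dashed) lies in $U_2$.}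
\label{fig:K}
\end{figure}

\begin{lemma}\label{lem:S}
$S$ is a closed positive current with $\langle S,\omega_{FS}\rangle=\int\omega_{FS}^2>0$ and $\operatorname{supp}S\subset K$. The set $K$ contains no irreducible curve.
\end{lemma}

\begin{proof}
In the chart $Z_0=1$ we have $S=i\partial\bar\partial\max(0,\log|z_1|^2,\log|z_2|^2)$. A maximum of finitely many plurisubharmonic functions is plurisubharmonic, so $S$ is closed and positive there by (C2); the other two charts are obtained by permuting coordinates, and a partition of unity gives the global statement. The value of $\langle S,\omega_{FS}\rangle$ follows from $\partial\bar\partial\omega_{FS}=0$. On $U_j$, in the chart $Z_j=1$, the potential is identically zero, so $S$ vanishes on $U_j$.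

Suppose that $V\subset K$ is an irreducible curve. A finite union of closed nowhere dense sets is nowhere dense, so one of the closed sets $V\cap K_{jk}$ contains a connected open subset $V'$ of the smooth part of $V$. On $V'$ we have $Z_k\ne0$, and $Z_j/Z_k$ is holomorphic of modulus one, hence equal to a constant $e^{i\vartheta}$ by the open mapping theorem. Since $V$ is irreducible, the linear form $Z_j-e^{i\vartheta}Z_k$ vanishes on all of $V$, so $V$ is the line that it defines. This line contains the point $Z_j=Z_k=0$, which lies in $U_l$ for the third index $l$. This contradicts $V\subset K$.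
\end{proof}

\begin{remark}
The current $S$ is locally an average of holomorphic discs. On the open set $\{|z_2|<1,\ |z_2|<|z_1|\}$ of the chart $Z_0=1$ its potential is $\log\max(1,|z_1|^2)=\frac1{2\pi}\int_0^{2\pi}\log|z_1-e^{i\vartheta}|^2\,d\vartheta$. Since $i\partial\bar\partial\log|z_1-a|^2=2\pi[\{z_1=a\}]$, we get $S=\int_0^{2\pi}[D_\vartheta]\,d\vartheta$ there, with $D_\vartheta=\{z_1=e^{i\vartheta},\ |z_2|<1\}$. As in Section~\ref{sec:example}, a real hypersurface is foliated by complex curves, but now each leaf is only half of a line.
\end{remark}

\subsection*{The metric and its maximal time}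
Every closed subset of a manifold is the zero set of a smooth function with values in $[0,1]$. Fix a smooth $\chi:\mathbb P^2\to[0,1]$ with $\chi^{-1}(0)=K$. For $T\in(0,\frac13]$, to be fixed below, let
\[
\omega_0=(3T+\chi)\,\omega_{FS},\qquad\Omega=\omega_{FS}^2,\qquad\theta_t=\omega_0-3t\,\omega_{FS}=\bigl(3(T-t)+\chi\bigr)\omega_{FS}.
\]
The positive measure $f\mapsto\langle S,f\omega_{FS}\rangle$ is supported in $K$, where $\chi=0$. Since $S$ is closed, for every $t\geq0$ and every $\psi$,
\begin{equation}\label{eq:Spair}
\langle S,\theta_t+i\partial\bar\partial\psi\rangle=3(T-t)\,\langle S,\omega_{FS}\rangle .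
\end{equation}
For $t<T$ the form $\theta_t$ is positive. For $t\ge T$ the right side of \eqref{eq:Spair} is at most zero, while $S$ is strictly positive on positive forms, so no $\theta_t+i\partial\bar\partial\psi$ is positive. By Theorem~\ref{thm:TW} the maximal time is $T$. Moreover $\langle S,\alpha_T\rangle=\langle S,\theta_T\rangle=0$, so Proposition~\ref{prop:current} gives $\emptyset\ne\operatorname{supp}S\subset\Sigma$.

\subsection*{Nothing collapses on $\mathbb P^2$}
For an irreducible curve $V$, (C1) and \eqref{eq:potential} give, for all $t<T$,
\begin{equation}\label{eq:curves}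
\int_V\omega(t)=\int_V\theta_t\ge\int_V\chi\,\omega_{FS}>0 ,
\end{equation}
because $V\not\subset K$ and so $\chi>0$ on a nonempty open subset of $V$.

The total volume is not determined by $\theta_t$, since $\theta_t$ is not $\partial\bar\partial$-closed; this is where $T$ must be small. From $3\tau\le3\tau+\chi\le2$ and $3\tau\le 1$ we get $|\log(\theta_t^2/\Omega)|=2|\log(3\tau+\chi)|\le2\log\frac2{3\tau}$, and Lemma~\ref{lem:Phi} gives
\[
|\Phi|\le\delta(T):=\int_0^T2\log\frac2{3s}\,ds=2T\Bigl(1+\log\frac2{3T}\Bigr)\longrightarrow0\qquad(T\to0).
\]
Expand $\omega(t)^2=\theta_t^2+2\,i\partial\bar\partial\Phi\wedge\theta_t+(i\partial\bar\partial\Phi)^2$. The last term is exact. By Stokes' theorem the middle term integrates to $2\int\Phi\,i\partial\bar\partial\theta_t$, and $i\partial\bar\partial\theta_t=i\partial\bar\partial\chi\wedge\omega_{FS}$ because $\omega_{FS}$ is closed. This form depends neither on $t$ nor on $T$. Writing $i\partial\bar\partial\chi\wedge\omega_{FS}=\mu\,\omega_{FS}^2$ with a smooth function $\mu$, we obtain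
\begin{equation}\label{eq:volume}
\int_{\mathbb P^2}\omega(t)^2=\int_{\mathbb P^2}\theta_t^2+2\int_{\mathbb P^2}\Phi\mu\,\omega_{FS}^2\ \ge\ \int_{\mathbb P^2}\chi^2\omega_{FS}^2-2\delta(T)\int_{\mathbb P^2}|\mu|\,\omega_{FS}^2 .
\end{equation}
Fix $T$ so small that the right side is positive. It is independent of $t$, so $\mathbb P^2$ does not collapse. With \eqref{eq:curves} this gives $\Sigma'=\emptyset\ne\Sigma$ and proves Theorem~\ref{thm:A} for $n=2$.

\subsection*{Higher dimensions}
Let $n\ge3$, let $X=(\mathbb C/\mathbb Z[i])^{n-2}$ with a flat K\"ahler form $\omega_X$, and let $M=\mathbb P^2\times X$, a projective manifold with projection $p:M\to\mathbb P^2$. We omit pullback signs. Let $\omega_1(t)$ be the flow just constructed. The determinant of a product metric is the product of the determinants, so $\mathrm{Ric}(\omega_1(t)+\omega_X)=\mathrm{Ric}(\omega_1(t))$, and $\omega(t)=\omega_1(t)+\omega_X$ solves the flow on $[0,T)$. By uniqueness it is the restriction of the maximal solution. If that solution existed at time $T$, its restriction to a slice $\mathbb P^2\times\{\xi\}$ would be a positive form $\omega_1(T)=\lim\omega_1(t)$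 with $\langle S,\omega_1(T)\rangle=0$ by \eqref{eq:Spair}, which is impossible. So the maximal time is $T$, and $\Sigma\ne\emptyset$ by Proposition~\ref{prop:current}.

The manifold $M$ has many subvarieties that are not products, and we must bound the volume of each one below. We do this by comparing with its image in $\mathbb P^2$. Let $V\subset M$ be irreducible of dimension $k>0$, and let $W=p(V)$, irreducible of dimension $d\in\{0,1,2\}$ by (C4). All terms in the binomial expansion of $(\omega_1+\omega_X)^k$ are nonnegative on $V$, so
\[
\mathrm{Vol}(V,\omega(t))\ge\frac1{d!\,(k-d)!}\int_V\omega_1(t)^d\wedge\omega_X^{k-d}.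
\]
Define a current of bidimension $(d,d)$ on $\mathbb P^2$ by $\langle S_V,\beta\rangle=\int_Vp^*\beta\wedge\omega_X^{k-d}$. It is positive, it is closed by (C1) and $d\omega_X=0$, and its support lies in $W$. By (C3), $S_V=\lambda[W]$ with $\lambda\ge0$ independent of $t$, and
\begin{equation}\label{eq:product}
\mathrm{Vol}(V,\omega(t))\ge\frac{\lambda}{d!\,(k-d)!}\int_W\omega_1(t)^d .
\end{equation}
We claim that $\lambda>0$. By (C4) there is a smooth point $q$ of $V$ at which the differential of $p|_V$ has rank $d$. On $T_qV$ the forms $\omega_1(0)$ and $\omega_X$ are semipositive, their sum is positive, and $\omega_1(0)$ has rank $d$. Diagonalize $\omega_1(0)$ with respect to the sum: its eigenvalues are $a_1,\dots,a_d>0$ and $a_{d+1}=\dots=a_k=0$, and those of $\omega_X$ in the same basis are $1-a_j$. Then $\omega_1(0)^d\wedge\omega_X^{k-d}=d!\,(k-d)!\,a_1\cdots a_d$ times the positive volume element of the basis. So $\langle S_V,\omega_1(0)^d\rangle>0$, and $\lambda>0$. The integral in \eqref{eq:product} equals $1$ if $d=0$, and it is bounded below by a positive constant by \eqref{eq:curves} if $d=1$ and by \eqref{eq:volume}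 if $d=2$. Hence $\Sigma'=\emptyset$, and Theorem~\ref{thm:A} is proved.

\section{A singular set that is not analytic}\label{sec:B}

We keep $\eta$, $\sigma$ and the fibers $F_p=\mathbb P^1\times\{p\}$, $p\in E\times E'$, from Section~\ref{sec:example}. Let $m=n-2$, let $w_1,\dots,w_m$ be the coordinates of $E'$ and $\sigma_j=i\,dw_j\wedge d\bar w_j$. Fix a smooth $b:\mathbb R/\mathbb Z\to[0,1]$ with $b^{-1}(0)=N$.

\subsection*{The metric and the reduction to one space variable}
For $T\in(0,1]$, to be fixed below, put
\[
a=T+b(x),\qquad\omega_0=a\,\eta+\sigma+\rho\sum_{j=1}^m\sigma_j,\qquad\rho=a^{-1/m}\ \ (m\ge1).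
\]
For $m=0$ this is the metric of Section~\ref{sec:example}. For $m\ge1$ the factor $\rho$ makes $\omega_0$ balanced. Indeed, $\omega_0^{n-1}/(n-1)!$ is the sum of the products of all but one of the $n$ summands of $\omega_0$:
\[
\frac{\omega_0^{n-1}}{(n-1)!}=\rho^m\,\sigma\wedge\prod_j\sigma_j+a\rho^m\,\eta\wedge\prod_j\sigma_j+a\rho^{m-1}\,\eta\wedge\sigma\wedge\sum_j\prod_{l\ne j}\sigma_l .
\]
The coefficients depend only on $x$ and $dx\wedge\sigma=0$, so the first and third terms are closed. The second is closed because $a\rho^m=1$.

Let $\Omega=n!\,\eta\wedge\sigma\wedge\prod_j\sigma_j$, so that $\mathrm{Ric}(\Omega)=\eta$, and let $\kappa=\rho^m=1/a$ if $m\ge1$ and $\kappa=1$ if $m=0$. Then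
\[
\theta_t=f\eta+\sigma+\rho\sum_j\sigma_j,\qquad f=b+T-t,\qquad\theta_t^n/\Omega=f\kappa .
\]
The forms $\sigma$ and $\sigma_j$ restrict to zero on the fibers, so the computations of Section~\ref{sec:example} apply unchanged: the maximal time is $T$, the fibers over $N$ have area $4\pi\tau$, and
\begin{equation}\label{eq:easyincl}
\mathbf x^{-1}(N)\subset\Sigma'\subset\Sigma .
\end{equation}

The group $SU(2)$, the translations in $y$ and the translations of $E'$ act on $M$ by biholomorphisms $\gamma$ that preserve $\omega_0$ and $\Omega$. Then $\gamma^*\omega(t)$ solves the flow with the same initial metric, so $\gamma^*\omega(t)=\omega(t)$ by uniqueness, and $\Phi$ is invariant. The action is transitive on each level set of $\mathbf x$, so $\Phi=\Phi(x,t)$. By \eqref{eq:potential} and \eqref{eq:ddbarx},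
\[
\omega(t)=f\eta+u\,\sigma+\rho\sum_j\sigma_j,\qquad u=1+\Phi_{xx}>0,\qquad\Phi_t=v:=\log(f\kappa u).
\]
The function $v=\log(\omega(t)^n/\Omega)$ is the logarithm of the volume form. Differentiating $u$ and $v$ in $t$, with $f_t=-1$ and $\kappa_t=0$, gives
\begin{equation}\label{eq:uv}
u_t=v_{xx},\qquad v_t=\frac{v_{xx}}u-\frac1f .
\end{equation}
Over the complement of $N$ the function $f\kappa$ is bounded away from zero, so the second equation is uniformly parabolic wherever $v$ is bounded above and below. The upper bound is easy and global. The lower bound cannot hold globally in general, since $v=\log\tau$ in the product case $b\equiv0$, $m=0$; a local lower bound off $N$ is the heart of the proof.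

\subsection*{Global estimates and the choice of $T$}
We first note that for $t<T$
\begin{equation}\label{eq:fkappa}
\tau\le f\kappa\le2,\qquad\kappa\ge\tfrac12 .
\end{equation}
For $m=0$ this holds since $f\kappa=b+\tau$. For $m\ge1$ we have $a\le2$ and $1\ge f\kappa=\frac{b+\tau}{b+T}\ge\frac\tau T\ge\tau$. Hence $|\log(f\kappa)|\le\log(2/\tau)$, and Lemma~\ref{lem:Phi} gives
\[
|\Phi|\le\delta(T):=\int_0^T\log\frac2s\,ds=T\Bigl(1+\log\frac2T\Bigr)\longrightarrow0\qquad(T\to0).
\]
Let $\ell>0$ be the smallest length of a component of $(\mathbb R/\mathbb Z)\setminus N$; this is the only place where we use that there are finitely many components. \emph{Fix $T\in(0,1]$ with $\delta(T)<\ell^2/16$.} From now on $C$ and $c$ denote positive constants that do not depend on $t\in[0,T)$.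

\begin{lemma}\label{lem:global}
\begin{enumerate}
\item[(a)] $\log\tau-C\le v\le C$ on $(\mathbb R/\mathbb Z)\times[0,T)$.
\item[(b)] $\Phi(\cdot,t)$ converges uniformly as $t\to T$ to a continuous function $\Phi_T$ with $|\Phi_T|\le\delta(T)$.
\item[(c)] $v_t\le C_0$ for a constant $C_0\ge0$. Hence $v_T(x)=\lim_{t\to T}v(x,t)\in[-\infty,\infty)$ exists for every $x$, and $v(x,t)\ge v_T(x)-C_0T$.
\item[(d)] On a compact interval $I$ disjoint from $N$ we have $u\le C_Ie^v\le C_I'$ and $v_{xx}\le C_I''$. Hence for $p<q$ in $I$, $\lambda\in[0,1]$ and $t<T$,
\begin{equation}\label{eq:concave}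
v(\lambda p+(1-\lambda)q,t)\ge\lambda v(p,t)+(1-\lambda)v(q,t)-\tfrac18C_I''(q-p)^2 .
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:uv}, $v_t\le0$ at a spatial maximum of $v$, and $v_t\ge-1/f\ge-1/\tau$ at a spatial minimum. Lemma~\ref{lem:max} gives $\min v(\cdot,0)+\log(\tau/T)\le v\le\max v(\cdot,0)$.

(b) By (a), $|\Phi_t|\le C+\log(1/\tau)$, which is integrable on $[0,T)$.

(c) Differentiate the second equation of \eqref{eq:uv} in $t$, using $\partial_t(-1/f)=-1/f^2$ and $u_t=v_{xx}$:
\[
v_{tt}=\frac{(v_t)_{xx}}u-\Bigl(\frac{v_{xx}}u\Bigr)^2-\frac1{f^2}\le\frac{(v_t)_{xx}}u .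
\]
By Lemma~\ref{lem:max}, $v_t\le C_0:=\max(0,\max v_t(\cdot,0))$. So $v-C_0t$ is nonincreasing in $t$, which gives both remaining claims.

(d) On $I$ we have $f\ge\min_Ib>0$ and $\kappa\ge\frac12$, so $u=e^v/(f\kappa)\le C_Ie^v\le C_I'$ by (a). Then $v_{xx}=u(v_t+1/f)\le C_I''$ by (c). So $v-\frac12C_I''x^2$ is concave on $I$, and \eqref{eq:concave} follows from the identity $\lambda p^2+(1-\lambda)q^2-(\lambda p+(1-\lambda)q)^2=\lambda(1-\lambda)(q-p)^2$.
\end{proof}

Since $v_t=\partial_t\log\omega^n=-\operatorname{tr}_\omega\mathrm{Ric}(\omega)$, part (c) is a lower bound for the Chern scalar curvature.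

\subsection*{The volume form does not degenerate off $N$}
Let $J=(\alpha,\beta)\subset\mathbb R$ be a lift of a component of $(\mathbb R/\mathbb Z)\setminus N$, and let
\[
P=\{x\in J:\ v_T(x)>-\infty\}.
\]
If $p<q$ lie in $P$, then $v(p,t)$ and $v(q,t)$ are bounded below by Lemma~\ref{lem:global}(c), and \eqref{eq:concave} gives
\begin{equation}\label{eq:between}
v\ge-C\quad\text{on }[p,q]\times[0,T).
\end{equation}
In particular $P$ is convex. We also record that for $\zeta\in C_c^\infty(J)$,
\begin{equation}\label{eq:uzero}
\int\zeta\,u(\cdot,t)\,dx\to0\quad(t\to T)\qquad\text{if }v_T=-\infty\text{ almost everywhere on }\operatorname{supp}\zeta,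
\end{equation}
by Lemma~\ref{lem:global}(d) and dominated convergence.

\begin{proposition}\label{prop:PJ}
$P=J$.
\end{proposition}

The smallness of $T$ shows that $u$ cannot tend to zero on almost all of $J$, but it does not exclude collapse on a short subinterval. That is excluded by a comparison of rates. Where $u\to0$, the equation $u_t=v_{xx}$ forces averages of $u$ to decay like $\tau\log(1/\tau)$, almost as fast as the rate $\tau$ that Lemma~\ref{lem:global}(a) permits. Next to a point of $P$, inequality \eqref{eq:concave} interpolates between $\tau$ and a constant and allows only the rate $\tau^{1/2}$.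

\begin{proof}
\emph{Step 1: $P$ has at least two points.} Otherwise \eqref{eq:uzero} applies to every $\zeta\in C_c^\infty(J)$. Since $\int\zeta u=\int\zeta+\int\zeta''\Phi$, Lemma~\ref{lem:global}(b) gives $\int\zeta+\int\zeta''\Phi_T=0$. So $(\Phi_T+\frac12x^2)''=0$ on $J$ in the sense of distributions, and the continuous function $\Phi_T+\frac12x^2$ is affine. For $[s-\frac L2,s+\frac L2]\subset J$ this gives
\[
\Phi_T(s)-\tfrac12\bigl(\Phi_T(s-\tfrac L2)+\Phi_T(s+\tfrac L2)\bigr)=\tfrac18L^2 .
\]
The left side is at most $2\delta(T)$. Letting $L\to\beta-\alpha\ge\ell$ we get $\delta(T)\ge\ell^2/16$, against the choice of $T$.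

\emph{Step 2: $P=J$.} Suppose not. Then $P$ is an interval of positive length with $\inf P>\alpha$ or $\sup P<\beta$. The equations \eqref{eq:uv} and Lemma~\ref{lem:global} are invariant under $x\mapsto-x$, so we may assume that $\alpha':=\inf P>\alpha$. Fix $x_0\in(\alpha,\alpha')$, let $r=\alpha'-x_0$, and fix $p\in P$ with $\alpha'<p<\alpha'+r/4$. A point $x\in(\alpha'-r/4,\alpha')$ has the form $\lambda x_0+(1-\lambda)p$ with
\[
0<\lambda=\frac{p-x}{p-x_0}<\frac{r/2}{r}=\frac12 .
\]
Apply \eqref{eq:concave} on $[x_0,p]$, with $v(x_0,t)\ge\log\tau-C$ and $v(p,t)\ge-C$. Since $\log\tau\le0$, we get $v(x,t)\ge\frac12\log\tau-C$, and then $u(x,t)\ge\frac12e^{v(x,t)}\ge c\,\tau^{1/2}$ by \eqref{eq:fkappa}, with $c$ independent of $x$. Take $0\le\zeta\in C_c^\infty((\alpha'-r/4,\alpha'))$ with $\int\zeta=1$. Then $\int\zeta u(\cdot,t)\ge c\,\tau^{1/2}$. On the other hand $\operatorname{supp}\zeta$ is disjoint from $P$, so $\int\zeta u\to0$ by \eqref{eq:uzero}. From $\frac d{dt}\int\zeta u=\int\zeta v_{xx}=\int\zeta''v$ and Lemma~\ref{lem:global}(a),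
\[
\int\zeta\,u(\cdot,t)\,dx=-\int_t^T\!\!\int\zeta''v\,dx\,ds\le\|\zeta''\|_{L^1}\int_0^\tau\Bigl(\log\frac1s+C\Bigr)ds\le C\tau\Bigl(1+\log\frac1\tau\Bigr).
\]
For small $\tau$ this contradicts the lower bound $c\,\tau^{1/2}$.
\end{proof}

\subsection*{Regularity off $N$}

\begin{lemma}\label{lem:reg}
$\Sigma\subset\mathbf x^{-1}(N)$.
\end{lemma}

\begin{proof}
Let $I$ be a compact interval disjoint from $N$. By Proposition~\ref{prop:PJ}, \eqref{eq:between} and Lemma~\ref{lem:global}(a), $|v|\le C$ on $I\times[0,T)$. So $f$ and $u=e^v/(f\kappa)$ are bounded above and below by positive constants there, and $f$, $1/f$, $\kappa$ are smooth on $I\times[0,T]$. We regard \eqref{eq:uv} as the linear equation $v_t=Av_{xx}-1/f$ with $A=1/u=f\kappa e^{-v}$. Schauder theory needs a H\"older bound for $A$. The Krylov--Safonov estimate provides one, but in one space variable there is a direct argument.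

Let $I_1$ be the set of points of $I$ at distance at least $r>0$ from the endpoints. For $x\in I_1$, Taylor's formula and $v_{xx}\le C$ give $v(x\pm r,t)\le v(x,t)\pm rv_x(x,t)+\frac12Cr^2$, so $|v_x|\le C$ on $I_1\times[0,T)$, and then $|u_x|\le C$. Let $I_2$ be the set of points of $I_1$ at distance at least $r$ from its endpoints. For $x\in I_2$ and $0<\varepsilon\le r$ let $\zeta_\varepsilon(x')=\varepsilon^{-1}\zeta((x'-x)/\varepsilon)$, with a fixed $0\le\zeta\in C_c^\infty((-1,1))$ of integral one. Then $|u(x,t)-\int\zeta_\varepsilon u(\cdot,t)|\le C\varepsilon$ and $|\frac d{dt}\int\zeta_\varepsilon u|=|\int\zeta_\varepsilon'v_x|\le C/\varepsilon$. Taking $\varepsilon=|t-s|^{1/2}$ when this is at most $r$, we get $|u(x,t)-u(x,s)|\le C|t-s|^{1/2}$; for larger $|t-s|$ this follows from the bound on $u$. So on $I_2\times[0,T)$ the function $A$ is Lipschitz for the parabolic distance $|x-x'|+|t-t'|^{1/2}$.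

Fix $\gamma\in(0,1)$ and let $C^\gamma$ denote the H\"older space for the parabolic distance. The interior Schauder estimate states: if $w_t=Aw_{xx}+F$ on $I'\times[t_0,t_1]$ with $A\ge c>0$ and $t_1<T$, then for $I''$ in the interior of $I'$ and $t_0'>t_0$ the $C^\gamma$ norms of $w,w_x,w_{xx}$ on $I''\times[t_0',t_1]$ are bounded in terms of $c$, $\gamma$, $\sup|w|$, the $C^\gamma$ norms of $A$ and $F$, the intervals $I'$, $I''$, and the numbers $T$ and $t_0'-t_0$, independently of $t_1$. With $w=v$ this bounds $v,v_x,v_{xx}$ in $C^\gamma$. For $k\ge1$, the function $w=\partial_x^kv$ solves $w_t=Aw_{xx}+F_k$, where $F_k$ is a polynomial in $e^{-v}$ and $\partial_x^jv$, $1\le j\le k+1$, with coefficients smooth on $I\times[0,T]$. So $C^\gamma$ bounds for the derivatives up to order $k+1$ give one for order $k+2$ on a slightly smaller region. After two such steps, $u$ and its $x$-derivatives up to order two are bounded on $I''\times[T/2,T)$, where $I''$ is any compact interval in the interior of $I$ and $r$ is chosen small accordingly; on $[0,T/2]$ they are bounded by compactness. (The induction bounds all derivatives.) Thus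 on $\mathbf x^{-1}(I'')\times[0,T)$ the metrics $\omega(t)$ are uniformly equivalent to $\omega_0$ and bounded in $C^2$. In a chart the Chern curvature is a polynomial in $g^{-1}$ and the derivatives of $g$ of order at most two, so $|\mathrm{Rm}|_{g(t)}$ is bounded there. Every point outside $N$ lies in the interior of such an interval $I''$.
\end{proof}

\subsection*{Conclusion}
By \eqref{eq:easyincl} and Lemma~\ref{lem:reg}, $\Sigma'=\Sigma=\mathbf x^{-1}(N)$. This set contains a level set of $\mathbf x$ because $N\neq\emptyset$, and it is not $M$ because $N$ is proper. By Lemma~\ref{lem:analytic} it is not analytic. If $N$ is a point, it is a fiber of the submersion $\mathbf x$, a smooth compact real hypersurface. This proves Theorem~\ref{thm:B}.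

\begin{remark}
For $n\ge3$ the initial metric in Theorem~\ref{thm:B} is balanced, hence Gauduchon. For $n=2$ neither of our initial metrics is Gauduchon. In Theorem~\ref{thm:B} we have $i\partial\bar\partial\omega_0=b''\,\sigma\wedge\eta$, which is not zero because $b$ is periodic and not constant. In Theorem~\ref{thm:A} we have $i\partial\bar\partial\omega_0=i\partial\bar\partial\chi\wedge\omega_{FS}$, whose vanishing would make $\chi$ harmonic on $\mathbb P^2$ and hence constant.
\end{remark}

\begin{thebibliography}{9}

\bibitem{TW15} V.~Tosatti and B.~Weinkove, J. Differential Geom. \textbf{99} (2015).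

\bibitem{TW21} V.~Tosatti and B.~Weinkove, \emph{The Chern-Ricci flow}, arXiv:2107.12928 (2021).

\end{thebibliography}
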